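\title{Vertex stabilizers in tetravalent arc-transitive graphs with an almost simple group of automorphisms}

\begin{abstract}
Let $\Gamma$ be a finite connected graph of valency $4$ and let $G$ be an almost simple group of automorphisms of $\Gamma$ that is transitive on arcs. We prove that for every $c>0$ the vertex stabilizer satisfies $|G_v|<|\mathrm{V}\Gamma|^c$ for all but finitely many $\Gamma$, which settles a conjecture posed by Poto\v{c}nik, Spiga and Verret. We also determine the rate: $|G_v|\le |\mathrm{V}\Gamma|^{(\frac{\ln 2}{2}+o(1))/\ln\ln|\mathrm{V}\Gamma|}$, and the constant $\frac{\ln 2}{2}$ is best possible. The proof builds a subgroup of index $2$ in $G_v$ from successive conjugates of one involution and shows that every natural invariant of the resulting chain of $2$-groups changes at every step.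
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected, and are considered up to isomorphism. We write $\mathrm{V}\Gamma$ for the vertex set of $\Gamma$ and $\Gamma(v)$ for the set of neighbors of $v$; the graph is \emph{tetravalent} if $|\Gamma(v)|=4$ for all $v$. An \emph{arc} is an ordered pair of adjacent vertices, and $\Gamma$ is \emph{$G$-arc-transitive}, for $G\le\operatorname{Aut}(\Gamma)$, if $G$ is transitive on arcs. Such a $G$ is transitive on vertices, so $|G|=|\mathrm{V}\Gamma|\,|G_v|$, where $G_v$ is the stabilizer of the vertex $v$. The order of $G_v$ measures how far the action on vertices is from being regular, and the question is how large it can be compared with $|\mathrm{V}\Gamma|$.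

For arbitrary $G$ it can be exponentially large.

\begin{example}\label{ex:wreath}
Let $r\ge3$, let $\mathrm{V}\Gamma=\mathbb{Z}/r\times\{0,1\}$, and join $(i,\varepsilon)$ to $(i\pm1,\delta)$ for all $\varepsilon,\delta$. For each $i$, the swap of $(i,0)$ and $(i,1)$ is an automorphism. Let $G$ be generated by the $r$ swaps and the rotations and reflections of $\mathbb{Z}/r$, so $|G|=2^r\cdot 2r$. The stabilizer of $(0,0)$ contains the swaps at $1$ and $-1$ and the reflection $i\mapsto -i$, so it is transitive on the four neighbors. Thus $\Gamma$ is $G$-arc-transitive and $|G_v|=2^r=2^{|\mathrm{V}\Gamma|/2}$.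
\end{example}

The large stabilizer in Example~\ref{ex:wreath} comes from the normal subgroup $C_2^r$ generated by the swaps. It is natural to ask what happens when $G$ has no such normal subgroup. A group $G$ is \emph{almost simple} if $T\le G\le\operatorname{Aut}(T)$ for a nonabelian simple group $T$, identified with its group of inner automorphisms. Then $T$ is normal in $G$, it is called the \emph{socle} of $G$, and $G/T$ embeds in $\operatorname{Out}(T)=\operatorname{Aut}(T)/T$. The following conjecture is posed in \cite{PSV}.

\begin{quote}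
For every $c>0$ there is a finite family $\mathcal{F}_c$ of graphs such that, if $G$ is almost simple and $\Gamma$ is a connected tetravalent $G$-arc-transitive graph not in $\mathcal{F}_c$, then $|G_v|<|\mathrm{V}\Gamma|^c$.
\end{quote}

Throughout the paper, a \emph{pair} $(\Gamma,G)$ consists of a connected tetravalent graph $\Gamma$ and an almost simple group $G\le\operatorname{Aut}(\Gamma)$ that is transitive on arcs, and $T$ denotes the socle of $G$. Groups act on the right, $h^g=g^{-1}hg$, and $\log=\log_2$. Our first theorem proves the conjecture: take for $\mathcal{F}_c$ the finite set that it provides.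

\begin{theorem}\label{thm:finite}
For every $c>0$ there are only finitely many graphs $\Gamma$ that occur in a pair $(\Gamma,G)$ with $|G_v|\ge|\mathrm{V}\Gamma|^c$.
\end{theorem}

The second theorem gives the rate.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] Let $(\Gamma,G)$ be a pair with $T=A_m$, $m\ge7$. Then $|G_v|\le\max\{11664,\ 2m\cdot2^{m/2}\}$. If $m$ is not a power of $2$, then $|G_v|\le\max\{11664,\ 2^{\lfloor m/2\rfloor+1}\}$.
\item[(b)] For every odd $m\ge27$, the maximum of $|G_v|$ over all pairs with socle $A_m$ is exactly $2^{(m+1)/2}$. For every odd $m\ge7$ the value $2^{(m+1)/2}$ is attained.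
\item[(c)] There is an absolute constant $C$ such that $\log|G_v|\le C(\log|T|)^{5/6}$ for every pair with $T$ of Lie type.
\item[(d)] Over all pairs $(\Gamma,G)$,
\[
\limsup_{|\mathrm{V}\Gamma|\to\infty}\frac{\ln|G_v|\cdot\ln\ln|\mathrm{V}\Gamma|}{\ln|\mathrm{V}\Gamma|}=\frac{\ln2}{2}.
\]
\end{itemize}
\end{theorem}

Part (d) says that $|G_v|\le|\mathrm{V}\Gamma|^{(\frac{\ln2}{2}+o(1))/\ln\ln|\mathrm{V}\Gamma|}$ and that the constant $\frac{\ln2}{2}$ cannot be lowered. The exponent tends to $0$, but very slowly.

\subsection*{Where the difficulty lies}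
We shall see that either $|G_v|\le11664$ or $G_v$ is a $2$-group. So a first bound is the order of a Sylow $2$-subgroup of $G$. For $T=A_m$ this order is below $2^m$, which is negligible against $m!$ and is enough for Theorem~\ref{thm:finite}. For groups of Lie type it is not enough: $T=\mathrm{PSL}_2(q)$ with $q=2^f$ has order $q(q^2-1)<q^3$ and Sylow $2$-subgroups of order $q>|T|^{1/3}$. One has to use the way in which $G_v$ sits in $G$.

The tool is Lemma~\ref{lem:structure}. It gives an involution $x$ and an element $a$ such that $\langle x,a\rangle\ge T$, while the groups $P_k=\langle x,x^a,\dots,x^{a^{k-1}}\rangle$ have order $2^k$ up to $k=s$, where $|G_v|=2^{s+1}$. Since $P_{k+1}$ contains both $P_k$ and $P_k^a$, an object attached to these groups (a centralizer, a fixed subspace, a partition into orbits) that does not change from $P_k$ to $P_{k+1}$ is invariant under $a$; it is also invariant under $x\in P_k$, and hence under $T$. A simple group leaves few objects invariant, so the object changes at every step, and $s$ is bounded by the length of a chain of such objects.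

\subsection*{Facts that are quoted}
We use the classification of finite simple groups with the standard orders of $T$ and $\operatorname{Out}(T)$, and the description of $\operatorname{Aut}(T)$ for classical $T$ in \cite[Chapter~2]{KL}. By the classification, $T$ is alternating, of Lie type, or one of finitely many sporadic groups. We treat $A_5\cong\mathrm{PSL}_2(4)$ and $A_6\cong\mathrm{PSL}_2(9)$ as groups of Lie type; for $m\ge7$ one has $\operatorname{Aut}(A_m)=S_m$. We also use one result on graphs. A \emph{$2$-arc} is a triple $(u,v,w)$ with $u,w\in\Gamma(v)$ and $u\ne w$.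

\begin{theorem}[Gardiner \cite{Gar}, Weiss; see \cite{Pot}]\label{thm:2arc}
If $\Gamma$ is connected and tetravalent and $G\le\operatorname{Aut}(\Gamma)$ is transitive on $2$-arcs, then $|G_v|$ divides $2^43^6=11664$.
\end{theorem}

\section{Graphs of strings of pairs}\label{sec:examples}

We begin with the extremal family. It shows that $|G_v|$ is unbounded for almost simple $G$, and it is the model for the structure found in Section~\ref{sec:structure}.

Let $n\ge2$, $m=2n+1$ and $\Omega=\mathbb{Z}/m$. A \emph{string} is a sequence $\sigma=(\pi_1,\dots,\pi_n)$ of pairwise disjoint $2$-subsets of $\Omega$; its \emph{free point} is the one point $\omega$ not covered. For each of the four points $z\in\pi_1\cup\pi_n$ define a new string $\sigma(z)$ by dropping the end pair that contains $z$ and attaching a new pair at the other end: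
\[
\sigma(z)=\begin{cases}(\pi_2,\dots,\pi_n,\{y,\omega\})&\text{if }\pi_1=\{y,z\},\\ (\{y,\omega\},\pi_1,\dots,\pi_{n-1})&\text{if }\pi_n=\{y,z\}.\end{cases}
\]
The free point of $\sigma(z)$ is $z$. Reversing $\sigma$ reverses $\sigma(z)$, and $\sigma(z)(\omega)=\sigma$. So we obtain an undirected graph $\Gamma_n$ whose vertices are the strings up to reversal, written $[\sigma]$, with $[\sigma]$ adjacent to the $[\sigma(z)]$.

For $n=2$ a vertex is an unordered pair of disjoint $2$-subsets of a $5$-set, that is, an edge of the Petersen graph, and two vertices are adjacent when they share a $2$-subset: $\Gamma_2$ is the line graph of the Petersen graph. For $n=3$ the vertex $[03,14,25]$ has free point $6$ and neighbors $[14,25,36]$, $[14,25,06]$, $[56,03,14]$, $[26,03,14]$.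

\begin{proposition}\label{prop:examples}
For $n\ge2$ and $m=2n+1$, the graph $\Gamma_n$ is connected and tetravalent, $G=S_m$ acts on it faithfully and arc-transitively, $|G_v|=2^{n+1}=2^{(m+1)/2}$ and $|\mathrm{V}\Gamma_n|=m!/2^{(m+1)/2}$.
\end{proposition}

\begin{proof}
The four neighbors of $[\sigma]$ have four different free points, all different from $\omega$, so there are no loops and the valency is $4$. The definition uses no structure on $\Omega$, so $G$ acts by automorphisms, and $\sigma(z)^g=\sigma^g(z^g)$. A permutation that fixes every vertex fixes every free point, so the action is faithful.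

The group $G$ is transitive on strings. The stabilizer of the string $\sigma$ fixes $\omega$ and each $\pi_i$, so it is the group $C_2^n$ generated by the transpositions of the pairs $\pi_i$. The permutations that map $\sigma$ to its reverse, which differs from $\sigma$ as $n\ge2$, form one further coset. Hence $|G_{[\sigma]}|=2^{n+1}$. This group is transitive on $\pi_1\cup\pi_n$, hence on the neighbors $[\sigma(z)]$, and $G$ is arc-transitive.

For connectedness put $e_i=\{i,i+n\}$, $x_i=(i\;\;i+n)$, $a\colon i\mapsto i+1$ and $v=[e_0,\dots,e_{n-1}]$, with free point $2n$. Then $v^a=[e_1,\dots,e_{n-1},\{n,2n\}]$ is the neighbor of $v$ with free point $0$. The elements of $G$ that preserve the connected component of $v$ form a subgroup, which contains $a$ and $x_0\in G_v$, hence all $x_i=x_0^{a^i}$. Since $\gcd(n,2n+1)=1$, the pairs $e_i$ are the edges of a single cycle through all points of $\Omega$, and transpositions along the edges of a connected graph generate the symmetric group. So $G$ preserves the component of $v$, and the component is the whole graph.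
\end{proof}

One feature of the last paragraph will be general. The conjugates $x_0,x_1,\dots$ of one involution under powers of $a$ generate a chain of groups whose order doubles at each step, up to $\langle x_0,\dots,x_{n-1}\rangle\cong C_2^n$, which has index $2$ in $G_v$. One step later the chain breaks out of the class of $2$-groups: $x_0=(0\;\,n)$ and $x_n=(n\;\,2n)$ generate $S_3$.

\section{The stabilizer and its generators}\label{sec:structure}

Let $(\Gamma,G)$ be a pair and let $L$ be the permutation group induced by $G_v$ on $\Gamma(v)$. By arc-transitivity $L$ is transitive, and it does not depend on $v$ up to permutation isomorphism. The transitive groups of degree $4$ are $C_4$, $V_4$, $D_4$ (dihedral of order $8$), $A_4$ and $S_4$.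

\begin{lemma}\label{lem:local}
If $L\ne D_4$, then $|G_v|\le11664$.
\end{lemma}

\begin{proof}
The groups $A_4$ and $S_4$ are $2$-transitive, so in these cases $G$ is transitive on $2$-arcs and Theorem~\ref{thm:2arc} applies. The groups $C_4$ and $V_4$ are regular: an element that fixes a vertex and one of its neighbors fixes all of its neighbors. So an element fixing adjacent vertices $u,v$ fixes both ends of every edge that meets $\{u,v\}$, and by connectedness it fixes every vertex. Hence $G_{uv}=1$ and $|G_v|=4$.
\end{proof}

From now on the case of interest is $L=D_4$. This group preserves exactly one partition of the four points into two \emph{blocks} $\{\alpha,\alpha'\}$, $\{\beta,\beta'\}$; the stabilizer of $\alpha$ is generated by the transposition $(\beta\;\beta')$; and the elements that preserve both blocks form a subgroup of index $2$. By uniqueness of the partition, $g\in G$ maps the blocks of $\Gamma(v)$ to the blocks of $\Gamma(v^g)$. Call a $2$-arc $(u,v,w)$ \emph{turning} if $u$ and $w$ lie in different blocks of $\Gamma(v)$. An element fixing $u$ and $v$ also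 fixes the block mate of $u$, but it may move the points of the other block. So a walk along which the stabilizers shrink in a controlled way should turn at every vertex.

\begin{lemma}\label{lem:structure}
Let $L=D_4$. There are an integer $s\ge2$, an involution $x\in G$ and an element $a\in G$ such that, with $x_i=x^{a^i}$, $P_k=\langle x_0,\dots,x_{k-1}\rangle$ and $K=\langle x,a\rangle$:
\begin{itemize}
\item[(i)] $|G_v|=2^{s+1}$;
\item[(ii)] $|P_k|=2^k$ for $0\le k\le s$;
\item[(iii)] $|G:K|\le2$, and hence $T\le K$.
\end{itemize}
\end{lemma}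

\begin{proof}
\emph{The walk.} Fix a turning $2$-arc $(v_0,v_1,v_2)$, choose $a\in G$ with $(v_0,v_1)^a=(v_1,v_2)$, and put $v_i=v_0^{a^i}$ for $i\in\mathbb{Z}$. Every $(v_{i-1},v_i,v_{i+1})$ is an image of $(v_0,v_1,v_2)$ under a power of $a$, so it is turning. Let $H_k$ be the pointwise stabilizer of $v_0,\dots,v_k$. Then $|H_0:H_1|=4$. For $k\ge1$ the group $H_k$ fixes $v_k$ and $v_{k-1}$, so it preserves the block of $\Gamma(v_k)$ not containing $v_{k-1}$, and this block contains $v_{k+1}$. Hence $|H_k:H_{k+1}|\le2$. Moreover $|H_1:H_2|=2$, because $H_1$ induces on $\Gamma(v_1)$ the stabilizer of $v_0$ in $D_4$, which swaps the two points of the block of $v_2$. As $G$ is finite, there is a least $s$ with $H_s=H_{s+1}$; we have $s\ge2$, and $|H_k:H_{k+1}|=2$ for $1\le k<s$.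

\emph{The group $H_s$ is trivial.} We show that $H_s$ is normalized by a vertex-transitive group. The group $H_s=H_{s+1}$ fixes $v_1,\dots,v_{s+1}$, so it lies in $H_s^a$, and $H_s^a=H_s$ by comparing orders. Choose $x\in H_{s-1}\setminus H_s$. It normalizes $H_s$, which has index $2$ in $H_{s-1}$. So $K=\langle x,a\rangle$ normalizes $H_s$.

The element $x$ fixes $v_0,\dots,v_{s-1}$ and moves $v_s$. It also moves $v_{-1}$, since the stabilizer of $v_{-1},\dots,v_{s-1}$ is $H_s^{a^{-1}}=H_s$, which does not contain $x$. As $s\ge2$, the element $x$ fixes $v_{s-1}$ and its neighbor $v_{s-2}$, so it maps $v_s$ to its block mate $v_s'$ in $\Gamma(v_{s-1})$; and it fixes $v_0$ and its neighbor $v_1$, so it maps $v_{-1}$ to its block mate $v_{-1}'$ in $\Gamma(v_0)$. See Figure~\ref{fig:walk}. Let $\Delta$ be the $K$-orbit of $v_0$. It contains all $v_i$, and $v_s'$ and $v_{-1}'$. Since $a^{s-1}$ maps the block $\{v_{-1},v_{-1}'\}$ of $\Gamma(v_0)$ to the block of $v_{s-2}$ in $\Gamma(v_{s-1})$,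
\[
\Gamma(v_{s-1})=\{v_s,\ v_s',\ v_{s-2},\ (v_{-1}')^{a^{s-1}}\}\subseteq\Delta .
\]
As $K$ is transitive on $\Delta$, every vertex of $\Delta$ has all its neighbors in $\Delta$, and $\Delta=\mathrm{V}\Gamma$ by connectedness. The set of fixed vertices of $H_s$ is nonempty and $K$-invariant, so $H_s=1$. Hence $|H_k|=2^{s-k}$ for $1\le k\le s$, the group $H_{s-1}=\langle x\rangle$ has order $2$, and $|G_v|=4|H_1|=2^{s+1}$. This proves (i).

\emph{The orders of the $P_k$.} The involution $x_i$ fixes $v_i,\dots,v_{i+s-1}$ and moves $v_{i-1}$. For $2\le k\le s$ the generators $x_0,\dots,x_{k-2}$ of $P_{k-1}$ fix $v_{k-2}$, while $x_{k-1}$ moves it. So $P_{k-1}<P_k$, and by induction $|P_k|\ge2^k$ for $0\le k\le s$. For $1\le k\le s-1$ the group $P_k$ fixes $v_{k-1},\dots,v_{s-1}$, so it lies in a conjugate of $H_{s-k}$ and $|P_k|\le2^k$. For $k=s$, every generator fixes $v_{s-1}$ and one of its neighbors: $x_0,\dots,x_{s-2}$ fix $v_{s-2}$, and $x_{s-1}$ fixes $v_s$. So $P_s$ preserves both blocks of $\Gamma(v_{s-1})$, it lies in a subgroup of index $2$ of $G_{v_{s-1}}$, and $|P_s|\le2^s$.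 This proves (ii).

\emph{The index of $K$.} Since $K$ is vertex-transitive and $P_s\le K_{v_{s-1}}$, we get $|K|\ge|\mathrm{V}\Gamma|\,2^s=|G|/2$. Then $|T:T\cap K|\le2$, and a nonabelian simple group has no subgroup of index $2$, so $T\le K$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\draw (1,0)--(2.5,0); \draw[dotted,thick] (2.5,0)--(3.5,0); \draw (3.5,0)--(5,0);
\draw (0,0.6)--(1,0)--(0,-0.6); \draw (6,0.6)--(5,0)--(6,-0.6);
\foreach \p in {(1,0),(2,0),(4,0),(5,0),(0,0.6),(0,-0.6),(6,0.6),(6,-0.6)} \fill \p circle (1.6pt);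
\node[below] at (1.1,0) {$v_0$}; \node[below] at (2,0) {$v_1$};
\node[below] at (4,0) {$v_{s-2}$}; \node[below] at (4.85,0) {$v_{s-1}$};
\node[left] at (0,0.6) {$v_{-1}$}; \node[left] at (0,-0.6) {$v_{-1}'$};
\node[right] at (6,0.6) {$v_s$}; \node[right] at (6,-0.6) {$v_s'$};
\draw[<->,dashed] (0,0.48)--(0,-0.48); \draw[<->,dashed] (6,0.48)--(6,-0.48);
\node[left] at (0,0) {$x$}; \node[right] at (6,0) {$x$};
\end{tikzpicture}
\caption{The involution $x$ fixes the vertices $v_0,\dots,v_{s-1}$ of the turning walk and, at each end, swaps the next vertex of the walk with its block mate. The element $a$ shifts the walk one step to the right.}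
\label{fig:walk}
\end{figure}

In $\Gamma_n$ the lemma holds with $s=n$, $x=(0\;\,n)$ and $a\colon i\mapsto i+1$. Only the last sentence of the proof uses that $G$ is almost simple. In Example~\ref{ex:wreath}, statements (i), (ii) and $|G:K|=2$ hold with $s=r-1$, $x$ a swap and $a$ the rotation $i\mapsto i+1$.

\section{Invariants that must change}\label{sec:chain}

Let $L=D_4$ and keep the notation of Lemma~\ref{lem:structure}. Natural representations are available for $T$ rather than for $G$, so we intersect with $T$ and put $Q_k=P_k\cap T$ for $0\le k\le s$. Since $T$ is normal in $G$ and $P_k^a=\langle x_1,\dots,x_k\rangle\le P_{k+1}$,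
\begin{equation}\label{eq:Q}
Q_k\le Q_{k+1},\qquad Q_k^a\le Q_{k+1},\qquad Q_k^x=Q_k\ \ (k\ge1).
\end{equation}
The quotient $P_k/Q_k$ embeds in $\operatorname{Out}(T)$, so $Q_k\ne1$ as soon as $2^k>|\operatorname{Out}(T)|$.

We shall use that a $2$-group acting linearly on a nonzero space $V$ over a finite field of characteristic $2$ fixes a nonzero vector: $|V|$ is even, all orbits have size a power of $2$, and $\{0\}$ is an orbit of size $1$, so there is a second one.

The smallest case already shows the argument.

\begin{example}\label{ex:sl2}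
Let $T=\mathrm{PSL}_2(q)=\mathrm{SL}_2(q)$ with $q=2^f\ge4$. Then $G\le\mathrm{P}\Gamma\mathrm{L}_2(q)$ acts on the set of lines ($1$-dimensional subspaces) of $V=\mathbb{F}_q^2$, and $G/T$ is cyclic. An element $u\ne1$ of $2$-power order in $T$ has $1$ as its only eigenvalue, with a $1$-dimensional eigenspace, so it fixes exactly one line. Hence a $2$-subgroup $Q\ne1$ of $T$, which fixes a nonzero vector, fixes exactly one line $\ell(Q)$, and $\ell(Q)=\ell(R)$ if $Q\le R$. Suppose $Q_{s-1}\ne1$. By \eqref{eq:Q},
\[
\ell(Q_{s-1})^a=\ell(Q_{s-1}^a)=\ell(Q_s)=\ell(Q_{s-1}),\qquad \ell(Q_{s-1})^x=\ell(Q_{s-1}).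
\]
So $K\ge T$ fixes a line, although $T$ is transitive on the $q+1$ lines. Therefore $Q_{s-1}=1$, and $P_{s-1}$ embeds in the cyclic group $G/T$. It is generated by involutions, so $|P_{s-1}|\le2$, $s=2$ and $|G_v|=8$, however large the Sylow $2$-subgroups are. The graph $\Gamma_2$, with $T=A_5\cong\mathrm{PSL}_2(4)$, is an instance.
\end{example}

In general the invariant is not constant on nontrivial $2$-subgroups, but it is monotone and has a rank that automorphisms preserve. This suffices.

\begin{lemma}[Chain lemma]\label{lem:chain}
Let $X$ be a partially ordered set with a strictly increasing function $\rho\colon X\to\mathbb{Z}$, and let $F$ be a map from the set of $2$-subgroups of $T$ to $X$ such that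
\begin{itemize}
\item[(a)] $Q\le R$ implies $F(Q)\le F(R)$;
\item[(b)] for all $\alpha\in\operatorname{Aut}(T)$, $F(Q)=F(R)$ implies $F(Q^\alpha)=F(R^\alpha)$, and $\rho(F(Q^\alpha))=\rho(F(Q))$;
\item[(c)] if $Q\ne1$, then $F(Q^t)\ne F(Q)$ for some $t\in T$.
\end{itemize}
Then $F(Q_k)<F(Q_{k+1})$ whenever $1\le k\le s-1$ and $Q_k\ne1$. Consequently, if every chain $F(R_1)<\dots<F(R_n)$ with $1\ne R_1\le\dots\le R_n$ has $n\le M$, then $|G_v|\le2^{M+1}|\operatorname{Out}(T)|$.
\end{lemma}

\begin{proof}
By (a), $F(Q_k)\le F(Q_{k+1})$. Suppose that equality holds, and let $S=\{\alpha\in K: F(Q_k^\alpha)=F(Q_k)\}$. If $\alpha,\beta\in S$, then (b) gives $F(Q_k^{\alpha\beta})=F(Q_k^\beta)=F(Q_k)$. So $S$ is closed under products and, $K$ being finite, is a subgroup. By \eqref{eq:Q}, $x\in S$, and $F(Q_k^a)\le F(Q_{k+1})=F(Q_k)$. The two sides have the same value of $\rho$ by (b), so they are equal and $a\in S$. Hence $S=K\ge T$, contrary to (c).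

Let $k_0=\lfloor\log|\operatorname{Out}(T)|\rfloor+1$. If $s<k_0$, then $2^{s+1}\le2|\operatorname{Out}(T)|$. Otherwise $Q_{k_0}\ne1$ and $F(Q_{k_0})<\dots<F(Q_s)$ is a chain with $s-k_0+1\le M$ terms, so $s\le M+\log|\operatorname{Out}(T)|$. In both cases Lemma~\ref{lem:structure}(i) gives the bound.
\end{proof}

Condition (b) concerns all of $\operatorname{Aut}(T)$ because $a$ and $x$ may be outer automorphisms. The invariant for which this costs nothing is the centralizer in $T$. A linear representation is then needed only to bound the length of a chain, and it need not extend to $G$.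

\begin{corollary}\label{cor:cent}
Let $L=D_4$ and suppose that $T$ embeds in $\mathrm{GL}_N(\mathbb{F})$ for some field $\mathbb{F}$. Then $|G_v|\le2^{N^2+1}|\operatorname{Out}(T)|$.
\end{corollary}

\begin{proof}
Let $X$ be the set of subgroups of $T$ ordered by reverse inclusion, $\rho(Y)=-|Y|$ and $F(Q)=C_T(Q)$. Larger groups have smaller centralizers, which is (a), and $C_T(Q^\alpha)=C_T(Q)^\alpha$ gives (b). For (c), let $Q\ne1$ and suppose $C_T(Q)^t=C_T(Q)$ for all $t\in T$. Then $C_T(Q)$ is a normal subgroup of $T$ containing $Z(Q)\ne1$, so it equals $T$ and $Q\le Z(T)=1$, a contradiction.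

Let $C_T(R_1)>\dots>C_T(R_n)$ with $R_1\le\dots\le R_n$, and let $A_i$ be the space of $N\times N$ matrices that commute with $R_i$. Then $A_1\ge\dots\ge A_n\ne0$, and the inclusions are strict because the sets $A_i\cap T=C_T(R_i)$ are different. The dimensions lie in $\{1,\dots,N^2\}$, so $n\le N^2$.
\end{proof}

Simplicity of $T$ enters through (c). In Example~\ref{ex:wreath} the normal subgroup $C_2^r$ centralizes every $P_k$, so the centralizers in it never change and $s$ is unbounded in terms of any such chain.

The bound of Corollary~\ref{cor:cent} does not depend on the field, but for a classical group of dimension $d$ we shall have to take $N=d^2$, and $d^4$ may exceed $\log|T|$, which is of order $d^2\log q$. For large $d$ in characteristic $2$ we need a shorter chain, and Example~\ref{ex:sl2} suggests subspaces of the natural module $V$. For $Y\le\mathrm{GL}(V)$ let $C_V(Y)$ be the space of fixed vectors and $[V,Y]$ the span of the vectors $uh-u$ ($u\in V$, $h\in Y$). Neither subspace alone satisfies (b), because the inverse-transpose automorphism of $\mathrm{PSL}_d(q)$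 exchanges their roles. The pair does.

\begin{corollary}\label{cor:char2}
Let $L=D_4$ and let $T$ be a classical group in characteristic $2$ whose natural module $V$ has dimension $d\ge9$. Then $|G_v|\le2^{2d-2}|\operatorname{Out}(T)|$.
\end{corollary}

\begin{proof}
Here $T=\hat T/Z$ with $\hat T$ one of $\mathrm{SL}_d(q)$, $\mathrm{SU}_d(q)$, $\mathrm{Sp}_d(q)$, $\Omega_d^\pm(q)$. The group $\hat T$ is irreducible on $V$, and $Z$ consists of scalars, so it is central of odd order. The preimage in $\hat T$ of a $2$-subgroup $Q\le T$ is therefore $Z\times\tilde Q$, where $\tilde Q\cong Q$ is its unique Sylow $2$-subgroup. By uniqueness, $Q\le R$ implies $\tilde Q\le\tilde R$, and the lift commutes with every automorphism of $\hat T$. Let $X$ be the set of pairs of subspaces of $V$, and put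
\[
F(Q)=(C_V(\tilde Q),[V,\tilde Q]),\qquad \rho(A,B)=\operatorname{codim}A+\dim B,
\]
with $(A,B)\le(A',B')$ if and only if $A\ge A'$ and $B\le B'$. Then $\rho$ is strictly increasing, and (a) holds.

For (b) it suffices to treat generators of $\operatorname{Aut}(T)$. Since $d\ge9$, the exceptional graph automorphisms in dimensions $4$ and $8$ do not occur, and $\operatorname{Aut}(T)$ is generated by conjugations with semilinear bijections $\phi$ of $V$ that normalize $\hat T$, together with the inverse-transpose map $\gamma\colon h\mapsto(h^{\mathsf T})^{-1}$ when $T=\mathrm{PSL}_d(q)$ \cite[Chapter~2]{KL}. For $\phi$ we have $F(Q^\phi)=(C_V(\tilde Q)\phi,[V,\tilde Q]\phi)$, and $\phi$ preserves dimensions. For $\gamma$, let $\langle u,w\rangle=\sum u_iw_i$ on row vectors, so that $\langle uh,wh^\gamma\rangle=\langle u,w\rangle$. A vector $w$ is fixed by $h^\gamma$ if and only if $\langle uh,w\rangle=\langle uh,wh^\gamma\rangle=\langle u,w\rangle$ for all $u$, that is, $w\perp uh-u$ for all $u$. Hence $C_V(\tilde Q^\gamma)=[V,\tilde Q]^\perp$. Applying this to $\tilde Q^\gamma$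 and using $\gamma^2=1$ gives $[V,\tilde Q^\gamma]=C_V(\tilde Q)^\perp$. So $\gamma$ sends $F(Q)=(A,B)$ to $F(Q^\gamma)=(B^\perp,A^\perp)$, which depends only on $(A,B)$ and has the same value of $\rho$.

Let $Q\ne1$. Then $C_V(\tilde Q)\ne V$ and $[V,\tilde Q]\ne0$. Also $C_V(\tilde Q)\ne0$, and $\tilde Q$ fixes a nonzero linear functional on $V$, whose kernel contains $[V,\tilde Q]$, so $[V,\tilde Q]\ne V$. If $F(Q^t)=F(Q)$ for all $t\in T$, then $[V,\tilde Q]$ is a proper nonzero $\hat T$-invariant subspace, contrary to irreducibility. This is (c). Finally $2\le\rho(F(Q))\le2d-2$, so Lemma~\ref{lem:chain} applies with $M=2d-3$.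
\end{proof}

\section{Groups of Lie type and the proof of Theorem~\ref{thm:finite}}\label{sec:lie}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Since $\log|T|\ge1$, any bounded term and any term $\log(c'\log|T|)$ with $c'$ constant is at most a constant multiple of $(\log|T|)^{5/6}$. By Lemma~\ref{lem:local} we may thus assume $L=D_4$, and the Tits group, a single group, affects only $C$. Let $T$ be defined over $\mathbb{F}_q$, $q=p^f$, and put $\lambda=\log q$, so that $1\le f\le\lambda\le\log|T|$.

\emph{Exceptional groups.} Here $T$ is a subgroup of a simple algebraic group $\mathbf{X}$ of adjoint type and of dimension at most $248$ over $\overline{\mathbb{F}}_q$. The kernel of the action of $\mathbf{X}$ on its Lie algebra is a closed normal subgroup, and it is proper because a maximal torus acts nontrivially on the root spaces. A proper closed normal subgroup of a simple algebraic group is finite and central, so it meets $T$ trivially. Thus $T$ embeds in $\mathrm{GL}_N(\overline{\mathbb{F}}_q)$ with $N\le248$. Also $|\operatorname{Out}(T)|\le6f$. Corollary~\ref{cor:cent}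 gives $\log|G_v|\le248^2+1+\log(6\log|T|)$.

\emph{Classical groups: orders.} Let the natural module have dimension $d$ over the field of order $R=q^u$, with $u=2$ for unitary groups and $u=1$ otherwise. By the isomorphisms between classical groups of small dimension we may assume $d\ge2$ for $\mathrm{PSL}_d$, $d\ge3$ for $\mathrm{PSU}_d$, $d\ge4$ for $\mathrm{PSp}_d$, $d\ge7$ for orthogonal groups, and $q$ odd for $\Omega_{2l+1}(q)$. In the order formulas we use $q^i\mp1\ge q^{i-1}$ and bound the greatest common divisors by $q$, $q^2$, $q$ and $q^2$ respectively: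
\begin{align*}
|\mathrm{PSL}_d(q)|&=\frac{q^{d(d-1)/2}}{\gcd(d,q-1)}\prod_{i=2}^d(q^i-1)\ \ge\ q^{d^2-d-1},\\
|\mathrm{PSU}_d(q)|&=\frac{q^{d(d-1)/2}}{\gcd(d,q+1)}\prod_{i=2}^d(q^i-(-1)^i)\ \ge\ q^{d^2-d-2},\\
|\mathrm{PSp}_{2l}(q)|=|\Omega_{2l+1}(q)|&=\frac{q^{l^2}}{\gcd(2,q-1)}\prod_{i=1}^l(q^{2i}-1)\ \ge\ q^{2l^2-1},\\
|\mathrm{P}\Omega^\pm_{2l}(q)|&=\frac{q^{l(l-1)}(q^l\mp1)}{\gcd(4,q^l\mp1)}\prod_{i=1}^{l-1}(q^{2i}-1)\ \ge\ q^{2l^2-2l-2}.
\end{align*}
Each exponent is at least $d^2/4$. Indeed the differences are $\frac34d^2-d-1$, $\frac34d^2-d-2$, $l^2-1$, $l^2-l-\frac54$ (for $d=2l+1$) and $l^2-2l-2$; these are increasing in the stated ranges and equal $0$, $\frac74$, $3$, $\frac{19}4$ and $6$ at $d=2$, $d=3$, $l=2$, $l=3$ and $l=4$. Therefore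
\begin{equation}\label{eq:order}
d^2\lambda\le4\log|T| .
\end{equation}
The order of $\operatorname{Out}(T)$ is at most $2df$ for linear and unitary groups and at most $24f$ for symplectic and orthogonal groups. So $|\operatorname{Out}(T)|\le24d\lambda\le96\log|T|$ by \eqref{eq:order}.

\emph{A bound that is good for large fields.} The group $\mathrm{PGL}_d(R)\ge T$ acts faithfully by conjugation on the space of $d\times d$ matrices. Corollary~\ref{cor:cent} with $N=d^2$ gives
\begin{equation}\label{eq:A}
\log|G_v|\le d^4+1+\log|\operatorname{Out}(T)| .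
\end{equation}

\emph{A bound that is good for large dimensions.} For $d\ge9$ we claim
\begin{equation}\label{eq:B}
\log|G_v|\le4d\lambda+\log|\operatorname{Out}(T)| .
\end{equation}
For $q$ even this follows from Corollary~\ref{cor:char2}. For $q$ odd the Sylow bound suffices. Write $n_2$ for the largest power of $2$ dividing $n$. If $i$ is odd, then $(R^i-1)/(R-1)$ is a sum of $i$ odd numbers, so $(R^i-1)_2=(R-1)_2$. If $i=2j$, put $S=R^2\equiv1\pmod4$; passing from $S^e-1$ to $S^{2e}-1$ multiplies by $S^e+1\equiv2\pmod4$, so $(R^i-1)_2=(S^j-1)_2=(R^2-1)_2\,j_2$. Since $(n!)_2=2^{\lfloor n/2\rfloor+\lfloor n/4\rfloor+\cdots}\le2^{n-1}$ and $T$ is a quotient of a subgroup of $\mathrm{GL}_d(R)$,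
\[
|T|_2\le|\mathrm{GL}_d(R)|_2=\prod_{i=1}^d(R^i-1)_2\le R^{\lceil d/2\rceil}R^{2\lfloor d/2\rfloor}2^{\lfloor d/2\rfloor}\le R^{d+2\lfloor d/2\rfloor}\le R^{2d}\le q^{4d}.
\]
As $G_v$ is a $2$-group, $|G_v|\le|T|_2|\operatorname{Out}(T)|$, and \eqref{eq:B} follows.

\emph{Combining the bounds.} For $d\le8$ we use \eqref{eq:A} with $d^4+1\le4097$. For $d\ge9$ the minimum of two positive numbers is at most any weighted geometric mean, so by \eqref{eq:order}
\[
\min(d^4+1,4d\lambda)\le(2d^4)^{1/6}(4d\lambda)^{5/6}\le4d^{3/2}\lambda^{5/6}\le4(d^2\lambda)^{5/6}\le16(\log|T|)^{5/6}.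
\]
Adding $\log|\operatorname{Out}(T)|\le\log(96\log|T|)$ completes the proof.
\end{proof}

In the applications below it only matters that the exponent $5/6$ is less than $1$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Fix $c>0$ and let $(\Gamma,G)$ be a pair with $|G_v|\ge|\mathrm{V}\Gamma|^c$. Then $|T|\le|G|=|G_v|\,|\mathrm{V}\Gamma|\le|G_v|^{1+1/c}$, that is,
\[
\log|G_v|\ge\tfrac{c}{1+c}\log|T| .
\]
We show that $|T|$ is bounded in terms of $c$. If $L\ne D_4$, the left side is at most $\log11664$ by Lemma~\ref{lem:local}. Let $L=D_4$, so that $G_v$ is a $2$-group. There are finitely many sporadic groups. If $T=A_m$ with $m\ge7$, then $G\le S_m$ and $|G_v|\le(m!)_2\le2^{m-1}$, so $m-1\ge\frac{c}{1+c}\log(m!/2)$, which bounds $m$ because $\log(m!)/m\to\infty$. If $T$ is of Lie type, then $C(\log|T|)^{5/6}\ge\frac{c}{1+c}\log|T|$ by Theorem~\ref{thm:sharp}(c), which bounds $|T|$. Hence $|\mathrm{V}\Gamma|\le|G|\le|\operatorname{Aut}(T)|$ is bounded in terms of $c$, and only finitely many graphs occur.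
\end{proof}

\section{Alternating groups}\label{sec:alt}

For the sharp rate the Sylow bound $2^{m-1}$ has to be improved to about $2^{m/2}$, the value found in Section~\ref{sec:examples}.

\begin{proposition}\label{prop:alt}
Let $T=A_m$ with $m\ge7$, let $L=D_4$, and let $s$ be as in Lemma~\ref{lem:structure}. Then $s\le m/2+\log m$. If $m$ is not a power of $2$, then $s\le\lfloor m/2\rfloor$.
\end{proposition}

Here $A_m\le K\le G\le S_m$, so all groups act on $\Omega=\{1,\dots,m\}$, no passage to $Q_k$ is needed, and $K$ is primitive: the only $K$-invariant partitions of $\Omega$ are the partition into singletons and the partition with one part. The natural invariant is the partition of $\Omega$ into $P_k$-orbits. The principle of Section~\ref{sec:chain} shows that it becomes coarser at each step, but this yields only $s\lesssim m$. To gain the factor $2$, each step has to use up two units of something. If a step lowers the number of orbits by at least $2$, it does. If it lowers the number by $1$, it merges two orbits of equal size, and we shall show that this size never changes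 again, so each step uses up two orbits of that size. This is the pattern in $\Gamma_n$, where each $x_i$ merges two fixed points. What has to be excluded is growth as in the sequence $(1\,2)$, $(3\,4)$, $(1\,3)(2\,4)$, which builds a Sylow $2$-subgroup of $S_4$ by reusing merged orbits.

For $i\le j+1$ let $W[i,j]=\langle x_i,\dots,x_j\rangle$ be a \emph{window} of length $j-i+1$; the window of length $0$ is trivial. Then $W[0,k-1]=P_k$ and $W[i,j]^a=W[i+1,j+1]$, so a window of length $k\le s$ has order $2^k$. Removing a generator at either end of such a window, for $k\ge1$, leaves a subgroup of index $2$, which is normal. The use of both ends is the new feature of this section.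

If an involution $y$ normalizes a group $N\le\operatorname{Sym}(\Omega)$, then $y$ permutes the $N$-orbits, orbits that are swapped have the same size, and the orbits of $\langle N,y\rangle$ are the fixed $N$-orbits and the unions of swapped pairs. Let $o_k$ be the number of $P_k$-orbits, so $o_0=m$, and let $r_k=o_{k-1}-o_k$ for $1\le k\le s$. Then $r_k$ is the number of pairs swapped
\begin{itemize}
\item[($\alpha$)] by $x_{k-1}$ among the orbits of $P_{k-1}$;
\item[($\beta$)] by $x_k$ among the orbits of $W[1,k-1]$;
\item[($\gamma$)] by $x_0$ among the orbits of $W[1,k-1]$.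
\end{itemize}
Here ($\beta$) is ($\alpha$) conjugated by $a$, and ($\gamma$) holds because $W[1,k-1]=P_{k-1}^a$ has $o_{k-1}$ orbits and $\langle W[1,k-1],x_0\rangle=P_k$.

\begin{lemma}\label{lem:r}
\begin{itemize}
\item[(a)] If $1\le k\le s$ and $P_{k-1}$ is intransitive, then $r_k\ge1$.
\item[(b)] If $1\le k\le s-1$, then $r_{k+1}\le r_k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $k=1$ this holds as $x\ne1$. Let $k\ge2$ and suppose $r_k=0$, so that $P_{k-1}$ and $P_k$ have the same orbit partition $\pi$. Then $\pi^a$, the orbit partition of $P_{k-1}^a\le P_k$, refines $\pi$ and has equally many parts, so $\pi^a=\pi$. Also $\pi^x=\pi$, as $x\in P_{k-1}$. Thus $\pi$ is $K$-invariant. It is not the partition into singletons since $P_{k-1}\ne1$, so it has one part and $P_{k-1}$ is transitive, a contradiction.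

(b) Let $N=W[1,k-1]$. Form a graph whose vertices are the $o_{k-1}$ orbits of $N$ and whose edges are the pairs swapped by $x_0$ or by $x_k$. By ($\beta$) and ($\gamma$) it has at most $2r_k$ edges, and its components correspond to the orbits of $\langle N,x_0,x_k\rangle=P_{k+1}$. An edge lowers the number of components by at most $1$, so $o_{k+1}\ge o_{k-1}-2r_k=o_k-r_k$, that is, $r_{k+1}\le r_k$.
\end{proof}

\begin{lemma}\label{lem:intrans}
If $\ell\le s$ and $P_\ell$ is intransitive, then $\ell\le m/2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:r}(a), $r_t\ge1$ for $1\le t\le\ell$. If all these $r_t$ are at least $2$, then $2\ell\le\sum_t r_t=m-o_\ell<m$. Otherwise let $k$ be least with $r_k=1$. By Lemma~\ref{lem:r}(b), $r_t=1$ for $k\le t\le\ell$. For such $t$, the involution $x_{t-1}$ swaps exactly one pair of $P_{t-1}$-orbits, both of size $2^{j_t}$ say, so the $P_t$-orbits are the remaining $P_{t-1}$-orbits and one new orbit of size $2^{j_t+1}$.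

\emph{Step 1: $2^{j_t}$ is the smallest size of a $P_{t-1}$-orbit.} For $t=1$ all orbits have size $1$. Let $t\ge2$, let $2^i$ be the smallest size, let $Y$ be the union of the $P_{t-1}$-orbits of size $2^i$, and suppose $j_t>i$. The orbits in $Y$ are not merged, so they are also $P_t$-orbits. A point of $Y$ therefore lies in an orbit of $P_{t-1}^a\le P_t$ of size at most $2^i$. The set of all points in $P_{t-1}^a$-orbits of size at most $2^i$ is $Y^a$. Hence $Y\subseteq Y^a$, and $Y=Y^a$ by counting. Also $Y^x=Y$ as $x\in P_{t-1}$. So the nonempty set $Y$ is invariant under the transitive group $K$, and $Y=\Omega$. But the swapped orbits lie outside $Y$, a contradiction.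

\emph{Step 2: $j_{t+1}=j_t$ for $k\le t<\ell$.} Put $j=j_t$. By Step 1 for $t$, all $P_t$-orbits have size at least $2^j$, so $j_{t+1}\ge j$. Suppose $j_{t+1}>j$. By Step 1 for $t+1$, no $P_t$-orbit has size $2^j$. So the two $P_{t-1}$-orbits swapped by $x_{t-1}$ are the only ones of size $2^j$. Conjugate by $a$: the group $N=W[1,t-1]$ has exactly two orbits $D,D'$ of size $2^j$, and $x_t$ swaps $D$ and $D'$ and fixes the other $N$-orbits. Now look from the other end. By ($\gamma$), $x_0$ also swaps exactly one pair of $N$-orbits, and $P_t=\langle N,x_0\rangle$. Since $D$ is too small to be a $P_t$-orbit, $x_0$ moves $D$, necessarily to the only other $N$-orbit of that size, $D'$. So $x_0$ and $x_t$ induce the same permutation of the $N$-orbits, and $P_{t+1}=\langle N,x_0,x_t\rangle$ has the same orbits as $P_t$. This means $r_{t+1}=0$, contrary to $r_{t+1}=1$.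

\emph{Counting.} Each of the $\ell-k+1$ steps $t=k,\dots,\ell$ replaces two orbits of the same size $2^j$, $j=j_k$, by one of size $2^{j+1}$. The number of orbits of size $2^j$ drops by $2$ each time and is at most $o_{k-1}$ at the start. Since $r_t\ge2$ for $t<k$,
\[
2(\ell-k+1)\le o_{k-1}=m-\sum_{t<k}r_t\le m-2(k-1),
\]
that is, $2\ell\le m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alt}]
If $P_s$ is intransitive, then $s\le m/2$ by Lemma~\ref{lem:intrans}. This case always occurs when $m$ is not a power of $2$, because the orbits of the $2$-group $P_s$ have $2$-power size.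

Let $P_s$ be transitive and let $b\ge1$ be least with $P_b$ transitive. Then $b-1\le m/2$ by Lemma~\ref{lem:intrans}. From $b$ on the orbits carry no information, and we return to centralizers, which are now small. For $b\le k\le s$ let $C_k$ be the centralizer of $P_k$ in $\operatorname{Sym}(\Omega)$. If $c\in C_k$ fixes a point $\omega$, it fixes $\omega^h$ for all $h\in P_k$, so $c=1$. Hence $|C_k|\le m$. Also $C_k\ge Z(P_k)\ne1$ and $C_k\ge C_{k+1}$.

Suppose $C_k=C_{k+1}$ for some $b\le k<s$. Then $C_k^a$, the centralizer of $P_k^a\le P_{k+1}$, contains $C_{k+1}=C_k$, so $a$ normalizes $C_k$; and $x\in P_k$ centralizes it. So $A_m\le K$ normalizes $C_k$. Since $|C_k|\le m<|A_m|$, the normal subgroup $C_k\cap A_m$ of $A_m$ is trivial. Then $|C_k|=2$, so $A_m$ centralizes an involution of $S_m$, which is impossible as $A_m$ has trivial centralizer in $S_m$. Therefore $C_b>\dots>C_s\ne1$, each group having index at least $2$ in the previous one, and $m\ge|C_b|\ge2^{s-b+1}$. This gives $s\le b-1+\log m\le m/2+\log m$.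
\end{proof}

\section{The sharp rate}\label{sec:rate}

Part (c) of Theorem~\ref{thm:sharp} was proved in Section~\ref{sec:lie}. We prove the remaining parts.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a) and (b)]
If $L\ne D_4$, then $|G_v|\le11664$ by Lemma~\ref{lem:local}. If $L=D_4$, then $|G_v|=2^{s+1}$ and Proposition~\ref{prop:alt} gives the two bounds in (a). For odd $m=2n+1\ge7$ the pair $(\Gamma_n,S_m)$ of Proposition~\ref{prop:examples} has socle $A_m$ and $|G_v|=2^{(m+1)/2}$. An odd $m\ge27$ is not a power of $2$, and $2^{\lfloor m/2\rfloor+1}=2^{(m+1)/2}\ge2^{14}>11664$. So (a) gives $|G_v|\le2^{(m+1)/2}$ for all pairs with socle $A_m$, and (b) follows.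
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(d)]
Let $\Phi=\ln|G_v|\cdot\ln\ln|\mathrm{V}\Gamma|/\ln|\mathrm{V}\Gamma|$, and consider a sequence of pairs with $|\mathrm{V}\Gamma|\to\infty$. Since $|\mathrm{V}\Gamma|\le|\operatorname{Aut}(T)|$, we have $|T|\to\infty$, so eventually $T$ is of Lie type or $T=A_m$ with $m\to\infty$. The function $t\mapsto(\ln t)/t$ is decreasing for $t>e$. So if $\ln|\mathrm{V}\Gamma|\ge t>e$, then $\Phi\le\ln|G_v|\cdot(\ln t)/t$. In both cases we use $\ln|\mathrm{V}\Gamma|=\ln|G|-\ln|G_v|\ge\ln|T|-\ln|G_v|$.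

If $T$ is of Lie type, then $\ln|G_v|=O((\ln|T|)^{5/6})$ by (c), so we may take $t=\frac12\ln|T|$ for large $|T|$. Then $\Phi=O\big((\ln|T|)^{-1/6}\ln\ln|T|\big)\to0$.

If $T=A_m$, then (a) gives $\ln|G_v|\le u_m:=\frac{\ln2}{2}m+\ln(2m)$ for large $m$. Take $t=t_m=\ln(m!/2)-u_m$. By Stirling's formula $\ln m!=(1+o(1))\,m\ln m$, so $t_m=(1+o(1))\,m\ln m$ and $\ln t_m=(1+o(1))\ln m$. Hence
\[
\Phi\le u_m\,\frac{\ln t_m}{t_m}=(1+o(1))\,\frac{\ln2}{2}\,m\cdot\frac{\ln m}{m\ln m}=\frac{\ln2}{2}+o(1).
\]

So the limit superior is at most $\frac{\ln2}{2}$. For the pairs $(\Gamma_n,S_m)$ with $m=2n+1$, Proposition~\ref{prop:examples} gives $\ln|G_v|=\frac{m+1}{2}\ln2$ and $\ln|\mathrm{V}\Gamma_n|=\ln m!-\frac{m+1}2\ln2=(1+o(1))\,m\ln m$, so that $\ln\ln|\mathrm{V}\Gamma_n|=(1+o(1))\ln m$ and $\Phi\to\frac{\ln2}{2}$.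
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gar} Gardiner, Quart. J. Math. \textbf{24} (1973).

\bibitem{KL} Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.

\bibitem{Pot} Poto\v{c}nik, European J. Combin. \textbf{30} (2009), 1323--1336.

\bibitem{PSV} Primo\v{z} Poto\v{c}nik, Pablo Spiga and Gabriel Verret, \emph{Tetravalent arc-transitive graphs with unbounded vertex-stabilisers}, arXiv:1010.2549 (2010).

\end{thebibliography}
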